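\title{Every $F$-pure threshold of a principal ideal is the threshold of a polynomial over a finite field}

\begin{abstract}
Let $p$ be a prime number and $d\ge 1$ an integer. We prove that every $F$-pure threshold of a proper principal ideal in a $d$-dimensional regular local ring of characteristic $p$ is the $F$-pure threshold at the origin of a polynomial in $d$ variables over $\overline{\mathbb F}_p$. This confirms a conjecture posed in a paper of Sato. For a rational number $c>0$ we express the condition that a power series has threshold $c$ as the solvability of a finite system of polynomial equations in power series, together with the nonvanishing of one coefficient. Artin approximation moves a solution to algebraic power series, these can be specialized to $\overline{\mathbb F}_p$, and a general linear projection replaces the algebraic power series by a polynomial. The same argument matches the thresholds of finitely many products $f_1^{m_1}\cdots f_n^{m_n}$ simultaneously.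
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $p$ is a prime number, $d\ge1$ is an integer, $x=(x_1,\dots,x_d)$ are variables, and $(x)$ is the ideal that they generate. The letters $q,Q,Q'$ denote powers of $p$. For an ideal $\mathfrak c$ of a ring of characteristic $p$, the \emph{Frobenius power} $\mathfrak c^{[Q]}$ is the ideal generated by the elements $a^Q$ with $a\in\mathfrak c$. Since $a\mapsto a^Q$ is additive, $\mathfrak c^{[Q]}$ is generated by the $Q$-th powers of any system of generators of $\mathfrak c$; hence $(\mathfrak c^{[Q]})^{[Q']}=\mathfrak c^{[QQ']}$ and $(g\mathfrak c)^{[Q]}=g^Q\mathfrak c^{[Q]}$.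

\subsection*{The problem}
Let $(A,\mathfrak m)$ be a regular local ring of characteristic $p$ and dimension $d$, and let $0\ne f\in\mathfrak m$. Put
\[
\nu_f(Q)=\max\{r\ge0 : f^r\notin\mathfrak m^{[Q]}\},\qquad
\operatorname{fpt}(A;(f))=\lim_{e\to\infty}\frac{\nu_f(p^e)}{p^e}.
\]
The limit exists and lies in $(0,1]$ (Lemmas~\ref{lem:reduction} and~\ref{lem:nu}); it is the \emph{$F$-pure threshold} of the ideal $(f)$. Multiplying $f$ by a unit does not change $\nu_f$, so the threshold depends only on $(f)$. By convention $\operatorname{fpt}(A;(0))=0$. We write $\operatorname{fpt}(f)$ when the ring is understood.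

The threshold measures how fast the powers of $f$ enter the ideals $\mathfrak m^{[Q]}$, and so how strongly $f$ vanishes at the closed point. Take $A=K[[x]]$ with $K$ a field, and let $N$ be the order of $f$. Then $f^r$ has order $rN$, and $\mathfrak m^{d(Q-1)+1}\subseteq\mathfrak m^{[Q]}\subseteq\mathfrak m^Q$. So $f^r\notin\mathfrak m^{[Q]}$ if $rN<Q$ and $f^r\in\mathfrak m^{[Q]}$ if $rN>d(Q-1)$, which gives
\begin{equation}\label{eq:order}
\frac1N\le\operatorname{fpt}(f)\le\frac dN .
\end{equation}
Within this range the threshold depends on $f$ in a finer way: $x_1^2$ has threshold $1/2$, while $x_1^2+x_2^3$ has threshold $4/5$ in characteristic $5$ (Example~\ref{ex:cusp}).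

A ring of characteristic $p$ is \emph{$F$-finite} if its Frobenius map $a\mapsto a^p$ is a finite ring homomorphism. Let $\mathcal T_{d,p}$ be the set of all numbers $\operatorname{fpt}(A;(f))$, where $A$ runs over the $F$-finite $d$-dimensional regular local rings of characteristic $p$ and $(f)$ over the proper principal ideals of $A$. Let $\mathcal T^\circ_{d,p}$ be the set of thresholds of proper principal ideals of the single ring $\overline{\mathbb F}_p[x]_{(x)}$, where $\overline{\mathbb F}_p$ is an algebraic closure of $\mathbb F_p$. Clearing a denominator multiplies $f$ by a unit, so $\mathcal T^\circ_{d,p}$ is the set of thresholds of polynomials over $\overline{\mathbb F}_p$ that vanish at the origin. Two facts about these sets are known, and we use them without proof.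
\begin{itemize}
\item[(R)] $F$-pure thresholds of principal ideals in $F$-finite regular local rings are rational numbers.
\item[(C)] (Blickle, Musta\c{t}\u{a} and Smith.) The closure of $\mathcal T^\circ_{d,p}$ in $\mathbb R$ is $\mathcal T_{d,p}$.
\end{itemize}
Fact (R) is essential for all our results. Fact (C) is used only in Corollary~\ref{cor:main}(3).

The conjecture that we prove is posed in Sato's paper \cite{Sato}: \emph{for every prime $p$ and every $d\ge1$ one has $\mathcal T_{d,p}=\mathcal T^\circ_{d,p}$.} By (C), it is equivalent to the statement that $\mathcal T^\circ_{d,p}$ is closed. For $d=1$ the two bounds in \eqref{eq:order} agree, and both sets equal $\{0\}\cup\{1/N:N\ge1\}$, the value $1/N$ being attained by $x_1^N$.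

\subsection*{Results}

\begin{theorem}\label{thm:A}
For every prime $p$ and every integer $d\ge1$ we have $\mathcal T_{d,p}=\mathcal T^\circ_{d,p}$.
\end{theorem}

We deduce Theorem~\ref{thm:A} from a statement that treats several functions at once and does not assume $F$-finiteness.

\begin{theorem}\label{thm:B}
Let $(A,\mathfrak m)$ be any regular local ring of characteristic $p$ and dimension $d\ge1$, $F$-finite or not. Let $f_1,\dots,f_n\in\mathfrak m$ be nonzero, and let $M\subset\mathbb Z_{\ge0}^n\setminus\{0\}$ be a finite set. Then there are a finite field $\mathbb F$ of characteristic $p$ and nonzero polynomials $G_1,\dots,G_n\in\mathbb F[x_1,\dots,x_d]$ vanishing at the origin such that for all $m\in M$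
\[
\operatorname{fpt}\Bigl(\mathbb F[x]_{(x)};\bigl(\textstyle\prod_iG_i^{m_i}\bigr)\Bigr)=\operatorname{fpt}\Bigl(A;\bigl(\textstyle\prod_if_i^{m_i}\bigr)\Bigr).
\]
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(1)] The set of $F$-pure thresholds of proper principal ideals in all $d$-dimensional regular local rings of characteristic $p$, $F$-finite or not, is $\mathcal T^\circ_{d,p}$.
\item[(2)] For a field $L$ of characteristic $p$ let $\mathcal T_d(L)$ be the set of thresholds of proper principal ideals of $L[x]_{(x)}$. Then $\mathcal T_{d,p}=\bigcup_{\mathbb F}\mathcal T_d(\mathbb F)$, the union over the finite fields $\mathbb F$ of characteristic $p$, and $\mathcal T_d(L)=\mathcal T_{d,p}$ for every field $L\supseteq\overline{\mathbb F}_p$, in particular for every algebraically closed field $L$ of characteristic $p$.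
\item[(3)] The set $\mathcal T^\circ_{d,p}$ is closed in $\mathbb R$.
\end{enumerate}
\end{corollary}

\subsection*{Approximating a threshold and attaining it}
It is easy to approximate a threshold by thresholds of polynomials over $\overline{\mathbb F}_p$. Let $0\neq f\in(x)K[[x]]$, fix $Q$, and let $\nu=\nu_f(Q)$. A power series lies in $(x_1^Q,\dots,x_d^Q)$ exactly when its coefficients at the monomials with all exponents less than $Q$ vanish. So the conditions $f^{\nu+1}\in\mathfrak m^{[Q]}$ and $f^\nu\notin\mathfrak m^{[Q]}$ amount to finitely many polynomial equations and one inequation over $\mathbb F_p$ in finitely many coefficients of $f$. By the Nullstellensatz, such a system with a solution in $K$ has a solution in $\overline{\mathbb F}_p$. This gives a polynomial $G$ over $\overline{\mathbb F}_p$ vanishing at the origin, nonzero after adding $x_1^Q$ if necessary, with $\nu_G(Q)=\nu$. Both thresholds lie in $(\nu/Q,(\nu+1)/Q]$ by Lemma~\ref{lem:nu}, so they differ by less than $1/Q$.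

To attain the threshold one must match $\nu_f(Q)$ for infinitely many $Q$, and two things go wrong. First, infinitely many conditions over $\mathbb F_p$ can be solvable in a large field, and finitely many at a time in $\overline{\mathbb F}_p$, without being solvable all at once in $\overline{\mathbb F}_p$: consider $t^{p^n}\ne t$ for all $n\ge1$. Second, no finite number of coefficients of $f$ determines its threshold.

\begin{example}\label{ex:truncation}
Let $p$ be odd and $S=K[[x,y]]$. Let $z\in S$ be such that $z,y$ generate $\mathfrak m$, so that $S=K[[z,y]]$ and $\mathfrak m^{[Q]}=(z^Q,y^Q)$. Then $z^{2r}\in\mathfrak m^{[Q]}$ if and only if $2r\ge Q$, so $\operatorname{fpt}(z^2)=1/2$. Now let $g=z^2-\eta$ with $0\ne\eta\in yK[[y]]$, let $Q$ exceed the order of $\eta$, and let $r=(Q+1)/2$. The coefficient of $z^{Q-1}$ in $g^r$ is $-r\eta$, and $r$ is nonzero in $K$ because $2r=1$ in $K$. So $g^r\notin(z^Q,y^Q)$, and Lemma~\ref{lem:nu} gives $\operatorname{fpt}(g)>r/Q>1/2$, however large the order of $\eta$ is.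

In particular truncation can miss the threshold at every order. Let $\theta=y+y^2+\cdots$ and $f=(x-\theta)^2$, so $\operatorname{fpt}(f)=1/2$. Let $\theta_{N-1}=y+\dots+y^{N-1}$ with $N\ge3$. The truncation of $f$ in degrees at most $N$ is $(x-\theta_{N-1})^2-\eta$, where $\eta\in yK[y]$ is $\theta_{N-1}^2$ minus the truncation of $\theta^2$ in degrees at most $N$. The monomial $y^{2N-2}$ occurs in $\eta$ with coefficient $1$, so $\eta\ne0$ and the truncation has threshold greater than $1/2$.
\end{example}

The reason to expect the conjecture to hold nonetheless is (R). For a rational threshold $c$ the numbers $\nu_f(Q)$ obey a linear recursion along a geometric sequence of values of $Q$, and the infinitely many conditions become the iterates of a single operation on ideals. An ideal that is stable under this operation witnesses all of them at once, and stability is expressed by finitely many equations. One then approximates $f$ together with its witnesses instead of $f$ alone.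

Section~\ref{sec:prelim} collects the basic tools, and Section~\ref{sec:examples} finds witnesses by hand in two examples. Section~\ref{sec:cert} shows that witnesses always exist and encodes them as a polynomial system. Section~\ref{sec:descent} moves a solution of the system to algebraic power series over $\overline{\mathbb F}_p$, Section~\ref{sec:projection} passes from algebraic power series to polynomials, and Section~\ref{sec:proofs} assembles the proofs.

\section{Frobenius powers in power series rings}\label{sec:prelim}

\subsection*{Reduction to $K[[x]]$}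
We use Cohen's structure theorem in the following form. A complete Noetherian local ring that contains a field contains a subfield mapping isomorphically onto its residue field. If $C$ is a regular local ring of dimension $d$, $L\subseteq \hat C$ is a subfield mapping isomorphically onto the residue field, and $u_1,\dots,u_d$ generate the maximal ideal of $C$, then the natural map from the power series ring $L[[u_1,\dots,u_d]]$ to the completion $\hat C$ is an isomorphism.

\begin{lemma}\label{lem:reduction}
Let $(A,\mathfrak m)$ be a regular local ring of characteristic $p$ and dimension $d$ with residue field $\kappa$, fix an isomorphism $\hat A\cong\kappa[[x]]$, and let $K\supseteq\kappa$ be a field. For $0\ne f\in\mathfrak m$ the numbers $\nu_f(Q)$ are the same in $A$, in $\hat A$ and in $K[[x]]$. In particular, if $L\subseteq L'$ are fields of characteristic $p$ and $f$ lies in the maximal ideal of $L[x]_{(x)}$, then $f$ has the same threshold in $L[x]_{(x)}$ and in $L'[x]_{(x)}$.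
\end{lemma}

\begin{proof}
The isomorphism exists by Cohen's theorem, since $A$ contains $\mathbb F_p$. Generators of $\mathfrak m$ generate the maximal ideal of $\hat A$, so $\mathfrak m^{[Q]}\hat A=(x_1^Q,\dots,x_d^Q)$. Since $\hat A$ is faithfully flat over $A$, we have $\mathfrak m^{[Q]}\hat A\cap A=\mathfrak m^{[Q]}$, and $\nu_f(Q)$ is the same in $A$ and $\hat A$. In $\kappa[[x]]$ and in $K[[x]]$ alike, membership in $(x_1^Q,\dots,x_d^Q)$ means that the coefficients at all monomials with all exponents less than $Q$ vanish, so $\nu_f(Q)$ is the same in these two rings. For the last assertion compare both rings with $L'[[x]]$; the case $f=0$ is the convention.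
\end{proof}

Lemma~\ref{lem:reduction} does not require $A$ to be $F$-finite, and it lets us take $K$ perfect. \emph{Until the end of Section~\ref{sec:descent}, $K$ is a perfect field of characteristic $p$, $S=K[[x]]$ and $\mathfrak m=(x)$.}

\subsection*{Components}
Fix $q$ and let $\Lambda_q=\{0,\dots,q-1\}^d$. Every exponent $\gamma\in\mathbb Z^d_{\ge0}$ is uniquely $q\delta+\alpha$ with $\delta\in\mathbb Z_{\ge0}^d$ and $\alpha\in\Lambda_q$. As $K$ is perfect, every $h=\sum_\gamma c_\gamma x^\gamma\in S$ can therefore be written uniquely as
\[
h=\sum_{\alpha\in\Lambda_q}h_\alpha^q\,x^\alpha,\qquad h_\alpha=\sum_\delta c_{q\delta+\alpha}^{1/q}\,x^\delta\in S .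
\]
We call the $h_\alpha$ the \emph{components} of $h$ (with respect to $q$). For $q=p$ this decomposition shows that $S$ is $F$-finite, so by (R) \emph{all thresholds in $S$ are rational}. Uniqueness gives
\begin{equation}\label{eq:linear}
(h+h')_\alpha=h_\alpha+h'_\alpha,\qquad (v^qh)_\alpha=v\,h_\alpha\qquad(h,h',v\in S).
\end{equation}
For an ideal $\mathfrak b$ of $S$ let $I_q(\mathfrak b)$ be the ideal generated by all components of all elements of $\mathfrak b$. Part (a) of the next lemma says that $I_q(\mathfrak b)$ is the smallest ideal whose $q$-th Frobenius power contains $\mathfrak b$; it plays the role of a $q$-th root of $\mathfrak b$.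

\begin{lemma}\label{lem:components}
Let $h\in S$ and let $\mathfrak b,\mathfrak b',\mathfrak c$ be ideals of $S$.
\begin{enumerate}
\item[(a)] $h\in\mathfrak c^{[q]}$ if and only if $h_\alpha\in\mathfrak c$ for all $\alpha$. Hence $\mathfrak b\subseteq\mathfrak c^{[q]}$ if and only if $I_q(\mathfrak b)\subseteq\mathfrak c$.
\item[(b)] If $\mathfrak b\subseteq\mathfrak b'$ then $I_q(\mathfrak b)\subseteq I_q(\mathfrak b')$, and in general $I_q(\mathfrak b+\mathfrak b')=I_q(\mathfrak b)+I_q(\mathfrak b')$.
\item[(c)] If $\mathfrak b=(b_1,\dots,b_\ell)$, then $I_q(\mathfrak b)$ is generated by the components $(b_j)_\alpha$.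
\item[(d)] For every $N'$ there is an $N$ with $I_q(\mathfrak m^N)\subseteq\mathfrak m^{N'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $h=\sum_ic_i^qu_i$ with $c_i\in\mathfrak c$, then $h_\alpha=\sum_ic_i(u_i)_\alpha\in\mathfrak c$ by \eqref{eq:linear}. Conversely, if all $h_\alpha$ lie in $\mathfrak c$, then the finite sum $\sum_\alpha h_\alpha^qx^\alpha$ lies in $\mathfrak c^{[q]}$.

(b) The first claim holds by definition, and the second follows from the first and the additivity in \eqref{eq:linear}.

(c) Let $\mathfrak c$ be the ideal generated by the $(b_j)_\alpha$; it is contained in $I_q(\mathfrak b)$. By (a), every $b_j$ lies in $\mathfrak c^{[q]}$, so $\mathfrak b\subseteq\mathfrak c^{[q]}$, and $I_q(\mathfrak b)\subseteq\mathfrak c$ by (a) again.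

(d) The terms $h_\alpha^qx^\alpha$ involve pairwise disjoint sets of monomials. So if $h\in\mathfrak m^N$, each term has order at least $N$, and $h_\alpha$ has order at least $(N-d(q-1))/q$. Take $N=qN'+d(q-1)$.
\end{proof}

\subsection*{The threshold determines every $\nu_f(Q)$}

\begin{lemma}\label{lem:nu}
Let $0\ne f\in\mathfrak m$. The limit $c=\operatorname{fpt}(S;(f))$ exists, and for every $Q$
\[
\frac{\nu_f(Q)}Q<c\le\frac{\nu_f(Q)+1}Q,\qquad\text{that is,}\qquad\nu_f(Q)=\lceil Qc\rceil-1 .
\]
In particular $0<c\le1$.
\end{lemma}

\begin{proof}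
With respect to $Q'$, the element $f^{sQ'}=(f^s)^{Q'}$ has the component $f^s$ at $\alpha=0$ and all other components zero. Lemma~\ref{lem:components}(a) with $\mathfrak c=\mathfrak m^{[Q]}$ gives
\[
f^s\in\mathfrak m^{[Q]}\iff f^{sQ'}\in\mathfrak m^{[QQ']} .
\]
Write $\nu=\nu_f(Q)$. Taking $s=\nu$ and $s=\nu+1$ we obtain $Q'\nu\le\nu_f(QQ')$ and $\nu_f(QQ')+1\le Q'(\nu+1)$. So $\nu_f(Q)/Q$ is nondecreasing in $Q$, $(\nu_f(Q)+1)/Q$ is nonincreasing, and their difference $1/Q$ tends to $0$. Hence the limit $c$ exists and $\nu/Q\le c\le(\nu+1)/Q$.

Suppose $\nu/Q=c$. Then monotonicity forces $\nu_f(QQ')=Q'\nu$ for all $Q'$, so $(f^\nu)^{Q'}f\in(\mathfrak m^{[Q]})^{[Q']}$. Taking components with respect to $Q'$ gives $f^\nu f_\alpha\in\mathfrak m^{[Q]}$ for all $\alpha\in\Lambda_{Q'}$. Since $f^\nu\notin\mathfrak m^{[Q]}$, no $f_\alpha$ is a unit. Thus all $f_\alpha$ lie in $\mathfrak m$ and $f\in\mathfrak m^{[Q']}\subseteq\mathfrak m^{Q'}$ for all $Q'$, which forces $f=0$. This contradiction proves the strict inequality. The last assertion is the case $Q=1$, where $\nu_f(1)=0$.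
\end{proof}

\section{Two thresholds certified by hand}\label{sec:examples}

By Lemma~\ref{lem:nu}, the equality $\operatorname{fpt}(g)=c$ splits into the upper bounds $g^{\lceil Qc\rceil}\in\mathfrak m^{[Q]}$ and the lower bounds $g^{\lceil Qc\rceil-1}\notin\mathfrak m^{[Q]}$. The first example shows how one ideal witnesses all the upper bounds, the second how one ideal witnesses all the lower bounds. Here $S=K[[x,y]]$.

\begin{example}\label{ex:square}
Let $p$ be odd and $c=1/2$. Put $a=(p-1)/2$ and $s_n=\lceil p^n/2\rceil-1=(p^n-1)/2$, so that $s_0=0$ and $s_n=ps_{n-1}+a$. Suppose that $0\neq g\in S$ and an ideal $J$ satisfy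
\begin{equation}\label{eq:half}
g\in J\subseteq\mathfrak m,\qquad g^aJ\subseteq J^{[p]},\qquad g^a\notin\mathfrak m^{[p]} .
\end{equation}
We claim that $\operatorname{fpt}(g)=1/2$. For the upper bounds, induction on $n$ gives $g^{s_n}J\subseteq J^{[p^n]}$:
\[
g^{s_n}J=(g^{s_{n-1}})^p\,g^aJ\subseteq(g^{s_{n-1}})^pJ^{[p]}=(g^{s_{n-1}}J)^{[p]}\subseteq J^{[p^n]} .
\]
As $g\in J\subseteq\mathfrak m$, we get $g^{s_n+1}\in\mathfrak m^{[p^n]}$. For the lower bounds, Lemma~\ref{lem:components}(a) shows that some component $h$ of $g^a$ is a unit. If $n\ge1$ and $g^{s_n}=(g^{s_{n-1}})^pg^a$ lies in $\mathfrak m^{[p^n]}$, then its component $g^{s_{n-1}}h$ lies in $\mathfrak m^{[p^{n-1}]}$, and so does $g^{s_{n-1}}$. Descending to $n=0$ gives $1\in\mathfrak m$, which is false. Hence $\nu_g(p^n)=s_n$ for all $n$, and $\operatorname{fpt}(g)=\lim s_n/p^n=1/2$.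

For $g=x^2$ the ideal $J=(x)$ satisfies \eqref{eq:half}, because $g^ax=x^p$ and $g^a=x^{p-1}$. The ideal $(g)$ itself does not, because $g^{a+1}=x^{p+1}\notin(x^{2p})$; the witness is an additional object.

The last condition in \eqref{eq:half} depends only on $g$ modulo $\mathfrak m^{[p]}$ and survives any sufficiently fine approximation of $g$. The other conditions do not: for $g=x^2-y^m$ with $m\geq p$ the last condition holds, but no $J$ exists, since the threshold exceeds $1/2$ by Example~\ref{ex:truncation}. They are, however, finitely many polynomial equations in unknown power series. For $J=(\eta)$ they read $g=t\eta$, $\eta=z_1x+z_2y$, $g^a\eta=w\eta^p$, in the unknowns $g,\eta,t,z_1,z_2,w$.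
\end{example}

\begin{example}\label{ex:cusp}
Let $p=5$ and $f=x^2+y^3$. We show that $\operatorname{fpt}(f)=4/5$ by proving $\nu_f(5^{n+1})=s_n$ for $s_n=4\cdot5^n-1$. Here $s_0=3$ and $s_n=5s_{n-1}+4$. Every term of
\[
f^4=x^8+4x^6y^3+6x^4y^6+4x^2y^9+y^{12}
\]
lies in $(x^5,y^5)$. So $f^4\in\mathfrak m^{[5]}$, and $f^{s_n+1}=(f^4)^{5^n}\in\mathfrak m^{[5^{n+1}]}$, which are the upper bounds.

For the lower bounds the argument of Example~\ref{ex:square} fails, because no component of $f^4$ is a unit. We carry an ideal along instead and prove the stronger statement $f^{s_n}\mathfrak m\not\subseteq\mathfrak m^{[5^{n+1}]}$. The exponents of the five terms of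
\[
xf^4=x^9+4x^7y^3+6x^5y^6+4x^3y^9+xy^{12}
\]
are, modulo $5$, the distinct pairs $(4,0),(2,3),(0,1),(3,4),(1,2)$. Since $x^9=x^5\cdot x^4$ and $4x^3y^9=(4y)^5x^3y^4$, both $x$ and $4y$ are components of $xf^4$; thus $\mathfrak m\subseteq I_5(f^4\mathfrak m)$. Suppose $n\ge1$ and $f^{s_n}\mathfrak m\subseteq\mathfrak m^{[5^{n+1}]}$. Then the components $f^{s_{n-1}}x$ and $4f^{s_{n-1}}y$ of $f^{s_n}x=(f^{s_{n-1}})^5\,xf^4$ lie in $\mathfrak m^{[5^n]}$, so $f^{s_{n-1}}\mathfrak m\subseteq\mathfrak m^{[5^n]}$. Descending to $n=0$ gives $f^3\mathfrak m\subseteq\mathfrak m^{[5]}$. This is false, because $yf^3=x^6y+3x^4y^4+3x^2y^7+y^{10}$ contains the term $3x^4y^4$.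
\end{example}

In both examples the exponents satisfy a recursion $s_n=qs_{n-1}+a$, and the factorization $g^{s_n}=(g^{s_{n-1}})^qg^a$ passes from level $n$ to level $n-1$ at the cost of replacing an ideal $\mathfrak b$ by $I_q(g^a\mathfrak b)$. An ideal that this operation does not enlarge witnesses the upper bounds, and an ideal that it does not shrink witnesses the lower bounds.

\section{Finite certificates for a rational threshold}\label{sec:cert}

\subsection*{The recursion attached to a rational number}
Let $c>0$ be rational. Write its denominator as $p^em'$ with $m'$ prime to $p$, and choose a power $q>1$ of $p$ with $q\equiv1\pmod{m'}$. Then $p^e(q-1)c$ is a positive integer, and we can write it as $r(q-1)+a$ with integers $r\ge0$ and $1\le a\le q-1$. We call any quadruple $(e,q,r,a)$ of integers, with $q>1$ a power of $p$ and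
\[
p^ec=r+\frac a{q-1},\qquad e\ge0,\quad r\ge0,\quad 1\le a\le q-1,
\]
a \emph{datum} for $c$. It records the nonterminating base-$q$ expansion $p^ec=r+aq^{-1}+aq^{-2}+\cdots$. Fix a datum and put
\[
Q_n=p^eq^n,\qquad s_n=rq^n+a(1+q+\dots+q^{n-1}),
\]
so that $s_0=r$, $s_n=qs_{n-1}+a$ and $\mathfrak m^{[Q_n]}=(\mathfrak m^{[Q_{n-1}]})^{[q]}$. From $q^n/(q-1)=(1+q+\dots+q^{n-1})+1/(q-1)$ we get $Q_nc=s_n+a/(q-1)$. Since $0<a/(q-1)\le1$, this gives $\lceil Q_nc\rceil-1=s_n$ and $s_n/Q_n\to c$; the normalization $1\le a\le q-1$ is chosen to match the formula of Lemma~\ref{lem:nu}. Hence, for $0\ne g\in\mathfrak m$,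
\begin{equation}\label{eq:levels}
\operatorname{fpt}(g)=c\iff g^{s_n}\notin\mathfrak m^{[Q_n]}\text{ and }g^{s_n+1}\in\mathfrak m^{[Q_n]}\text{ for all }n\ge0 .
\end{equation}
Indeed, the right side says $\nu_g(Q_n)=s_n$ for all $n$. It follows from the left side by Lemma~\ref{lem:nu} and implies it because $s_n/Q_n\to c$.

For $g\in S$ define an operation on ideals of $S$ by
\[
\Phi_g(\mathfrak b)=I_q(g^a\mathfrak b).
\]
It preserves inclusions by Lemma~\ref{lem:components}(b). The next lemma moves all the conditions in \eqref{eq:levels} to level $0$. This step uses that the ideal $(g)$ is principal: its $s_n$-th power is generated by the single element $(g^{s_{n-1}})^qg^a$.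

\begin{lemma}\label{lem:descend}
For every $g\in S$, every ideal $\mathfrak b$ of $S$ and every $n\ge0$,
\[
g^{s_n}\mathfrak b\subseteq\mathfrak m^{[Q_n]}\iff g^r\,\Phi_g^n(\mathfrak b)\subseteq\mathfrak m^{[p^e]} .
\]
\end{lemma}

\begin{proof}
We use induction on $n$, for all $\mathfrak b$ at once. For $n=0$ the two sides coincide. Let $n\ge1$. For $h\in\mathfrak b$ the components of $g^{s_n}h=(g^{s_{n-1}})^qg^ah$ are $g^{s_{n-1}}(g^ah)_\alpha$ by \eqref{eq:linear}. By Lemma~\ref{lem:components}(a), $g^{s_n}\mathfrak b\subseteq(\mathfrak m^{[Q_{n-1}]})^{[q]}$ holds if and only if all these elements lie in $\mathfrak m^{[Q_{n-1}]}$. The $(g^ah)_\alpha$ generate $\Phi_g(\mathfrak b)$, so this means $g^{s_{n-1}}\Phi_g(\mathfrak b)\subseteq\mathfrak m^{[Q_{n-1}]}$. Apply the induction hypothesis to the ideal $\Phi_g(\mathfrak b)$.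
\end{proof}

\subsection*{Witness ideals}
The upper witness will be the limit of an ascending chain of ideals, which stabilizes because $S$ is Noetherian. The lower witness comes from a descending chain, and the Noetherian property says nothing about it. We take the intersection of the chain and control it with the following theorem of Chevalley, which is where the completeness of $S$ enters: \emph{if $\mathfrak b_0\supseteq\mathfrak b_1\supseteq\cdots$ are ideals of a complete Noetherian local ring $(S,\mathfrak m)$ and $\mathfrak b=\bigcap_n\mathfrak b_n$, then for every $N$ there is an $n$ with $\mathfrak b_n\subseteq\mathfrak b+\mathfrak m^N$.} (The case $\mathfrak b=0$, applied to $S/\mathfrak b$, gives the general case.) We also use Krull's intersection theorem: $\bigcap_N(\mathfrak c+\mathfrak m^N)=\mathfrak c$ for every ideal $\mathfrak c$.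

\begin{proposition}\label{prop:ideals}
Let $(e,q,r,a)$ be a datum for $c$ and let $g\in S$. The following are equivalent.
\begin{enumerate}
\item[(i)] $0\ne g\in\mathfrak m$ and $\operatorname{fpt}(S;(g))=c$.
\item[(ii)] There are ideals $\mathfrak b$ and $J$ of $S$ with $g\in J$ and
\[
\begin{array}{llcll}
\textup{(L1)} & \mathfrak b\subseteq I_q(g^a\mathfrak b), &\qquad& \textup{(U1)} & g^aJ\subseteq J^{[q]},\\[2pt]
\textup{(L2)} & g^r\mathfrak b\not\subseteq\mathfrak m^{[p^e]}, && \textup{(U2)} & g^rJ\subseteq\mathfrak m^{[p^e]} .
\end{array}
\]
\end{enumerate}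
\end{proposition}

\begin{proof}
Write $\Phi=\Phi_g$. Condition (L1) says $\mathfrak b\subseteq\Phi(\mathfrak b)$, and by Lemma~\ref{lem:components}(a) condition (U1) says $\Phi(J)\subseteq J$.

\emph{(ii) implies (i).} By (U2) and $g\in J$ we have $g^{r+1}\in\mathfrak m^{[p^e]}\subseteq\mathfrak m$, so $g\in\mathfrak m$. If $g=0$, then $g^a\mathfrak b=0$ because $a\ge1$, so $\mathfrak b=0$ by (L1), contradicting (L2). Thus $0\ne g\in\mathfrak m$, and we verify the right side of \eqref{eq:levels}. Since $\Phi$ preserves inclusions, $\mathfrak b\subseteq\Phi^n(\mathfrak b)$ and $\Phi^n(J)\subseteq J$ for all $n$. By (L2), $g^r\Phi^n(\mathfrak b)\not\subseteq\mathfrak m^{[p^e]}$, so $g^{s_n}\mathfrak b\not\subseteq\mathfrak m^{[Q_n]}$ by Lemma~\ref{lem:descend}, and therefore $g^{s_n}\notin\mathfrak m^{[Q_n]}$. By (U2), $g^r\Phi^n(J)\subseteq\mathfrak m^{[p^e]}$, so $g^{s_n}J\subseteq\mathfrak m^{[Q_n]}$ by Lemma~\ref{lem:descend}, and therefore $g^{s_n+1}\in\mathfrak m^{[Q_n]}$.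

\emph{(i) implies (ii): the ideal $J$.} Put $J_n=\Phi^n((g))$. Since $a+1\le q$, the element $g^q$ lies in $g^aJ_0=(g^{a+1})$, and its component at $\alpha=0$ is $g$. So $J_0\subseteq J_1$, and applying $\Phi$ repeatedly shows that the chain $J_0\subseteq J_1\subseteq\cdots$ ascends. It stabilizes at an ideal $J=J_n$, $n\gg0$, with $g\in J$ and $\Phi(J)=J$, which gives (U1). By \eqref{eq:levels}, $g^{s_n}(g)\subseteq\mathfrak m^{[Q_n]}$, so $g^rJ_n\subseteq\mathfrak m^{[p^e]}$ by Lemma~\ref{lem:descend}. This is (U2).

\emph{(i) implies (ii): the ideal $\mathfrak b$.} Put $\mathfrak b_n=\Phi^n(S)$. Since $\mathfrak b_1\subseteq\mathfrak b_0=S$, the chain descends. By \eqref{eq:levels}, $g^{s_n}S\not\subseteq\mathfrak m^{[Q_n]}$, so Lemma~\ref{lem:descend} gives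
\begin{equation}\label{eq:bn}
g^r\mathfrak b_n\not\subseteq\mathfrak m^{[p^e]}\qquad\text{for all }n .
\end{equation}
Let $\mathfrak b=\bigcap_n\mathfrak b_n$. To prove (L2), choose $N$ with $\mathfrak m^N\subseteq\mathfrak m^{[p^e]}$ and, by Chevalley's theorem, $n$ with $\mathfrak b_n\subseteq\mathfrak b+\mathfrak m^N$. If $g^r\mathfrak b$ were contained in $\mathfrak m^{[p^e]}$, so would be $g^r\mathfrak b_n$, contradicting \eqref{eq:bn}. To prove (L1), let $N'$ be arbitrary, choose $N$ as in Lemma~\ref{lem:components}(d), and choose $n$ with $\mathfrak b_n\subseteq\mathfrak b+\mathfrak m^N$. Then $g^a\mathfrak b_n\subseteq g^a\mathfrak b+\mathfrak m^N$, and Lemma~\ref{lem:components}(b) gives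
\[
\mathfrak b\subseteq\mathfrak b_{n+1}=I_q(g^a\mathfrak b_n)\subseteq I_q(g^a\mathfrak b)+I_q(\mathfrak m^N)\subseteq I_q(g^a\mathfrak b)+\mathfrak m^{N'} .
\]
Since $N'$ is arbitrary, Krull's intersection theorem yields (L1).
\end{proof}

In Example~\ref{ex:square} the datum is $(e,q,r,a)=(0,p,0,\frac{p-1}2)$, and for $g=x^2$ the witnesses are $\mathfrak b=S$ and $J=(x)$. In Example~\ref{ex:cusp} the datum is $(1,5,3,4)$, with $\mathfrak b=\mathfrak m$ and $J=(f)$. If $e=0$, then (L2) forces $\mathfrak b\not\subseteq\mathfrak m$, that is, $\mathfrak b=S$; a proper lower witness occurs only when $e>0$.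

\subsection*{Witness ideals as solutions of equations}
Choosing generators turns the inclusions (U1) and (U2) into polynomial equations. Condition (L1) involves components, which are not polynomial functions of a power series. But the components of $h$ are the unique solution of the polynomial equation $h=\sum_\alpha h_\alpha^qx^\alpha$, so we treat them as further unknowns. Condition (L2) is not an equation; it asks that one coefficient be nonzero, and this is the kind of condition that survives approximation.

\begin{definition}\label{def:cert}
Let $(e,q,r,a)$ be a datum for $c$ and let $g\in S$. A \emph{certificate} for $g$ consists of an integer $\ell\ge1$ and power series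
\[
b_j,\quad h_{j\alpha},\quad t_{ij\alpha},\quad\eta_i,\quad w_{ij},\quad z_{i\mu}\qquad(1\le i,j\le\ell,\ \alpha\in\Lambda_q,\ 1\le\mu\le d)
\]
in $S$ with $\eta_1=g$ such that for all $i$ and $j$
\[
\begin{array}{llcll}
\textup{(E1)} & g^ab_j=\sum_\alpha h_{j\alpha}^q\,x^\alpha, &\qquad& \textup{(E3)} & g^a\eta_i=\sum_jw_{ij}\,\eta_j^q,\\[4pt]
\textup{(E2)} & b_i=\sum_{j,\alpha}t_{ij\alpha}\,h_{j\alpha}, && \textup{(E4)} & g^r\eta_i=\sum_\mu z_{i\mu}\,x_\mu^{p^e}.
\end{array}
\]
The certificate is \emph{nondegenerate} if there is a $\beta\in\Lambda_{p^e}$ such that the coefficient of $x^\beta$ in $g^rb_1$ is nonzero, equivalently if $g^rb_1\notin\mathfrak m^{[p^e]}$.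
\end{definition}

The equations (E1)--(E4) are polynomial in $g$ and the other unknowns, with coefficients in $\mathbb F_p[x]$, and they depend only on the datum and on $\ell$, not on the field $K$. Nondegeneracy cannot be dropped: (E1) and (E2) are always solved by $b_j=h_{j\alpha}=0$, and $g=0$ together with all unknowns zero solves the whole system.

\begin{proposition}\label{prop:cert}
Let $(e,q,r,a)$ be a datum for $c$ and let $g\in S$. Then $g$ has a nondegenerate certificate if and only if $0\ne g\in\mathfrak m$ and $\operatorname{fpt}(S;(g))=c$.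
\end{proposition}

\begin{proof}
Let $b_1,\dots,b_\ell$ and $\eta_1=g,\eta_2,\dots,\eta_\ell$ be elements of $S$, and put $\mathfrak b=(b_1,\dots,b_\ell)$ and $J=(\eta_1,\dots,\eta_\ell)\ni g$. Equation (E1) has the unique solution $h_{j\alpha}=(g^ab_j)_\alpha$, and these elements generate $I_q(g^a\mathfrak b)$ by Lemma~\ref{lem:components}(c). So (E2) is solvable in the $t_{ij\alpha}$ if and only if (L1) holds. Since $J^{[q]}=(\eta_1^q,\dots,\eta_\ell^q)$ and $\mathfrak m^{[p^e]}=(x_1^{p^e},\dots,x_d^{p^e})$, the equations (E3) and (E4) are solvable in the $w_{ij}$ and $z_{i\mu}$ if and only if (U1) and (U2) hold. Nondegeneracy implies (L2).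

Thus a nondegenerate certificate yields ideals as in Proposition~\ref{prop:ideals}(ii). Conversely, given such ideals, choose finite systems of generators of $\mathfrak b$ and of $J$, with $\eta_1=g$, and add zeros to give them the same length $\ell$. By (L2) some generator $b_j$ satisfies $g^rb_j\notin\mathfrak m^{[p^e]}$; number it $b_1$. Solving (E1)--(E4) as above gives a nondegenerate certificate. Proposition~\ref{prop:ideals} completes the proof.
\end{proof}

\section{Descent to algebraic power series over $\overline{\mathbb F}_p$}\label{sec:descent}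

From now on $k=\overline{\mathbb F}_p$. Let $R\subseteq K$ be a subring that contains all coefficients of all series in a nondegenerate certificate, and let $\sigma\colon R\to k$ be a ring homomorphism. Applying $\sigma$ to coefficients gives a ring homomorphism $R[[x]]\to k[[x]]$ that fixes $\mathbb F_p[x]$, so it carries a solution of (E1)--(E4) to a solution. The difficulty is that $\sigma$ need not exist. The coefficients of a single power series may exhaust the countable field $\mathbb F_p(t)$, which has no homomorphism to $k$, because such a homomorphism is injective and $k$ has no transcendental element. If $R$ is finitely generated, the Nullstellensatz provides $\sigma$. We therefore first replace the certificate by one whose members are rational expressions in $x$ and in a root of one polynomial, so that finitely many elements of $K$ determine all coefficients.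

\subsection*{The rings $C_{L,P}$}
For a polynomial $P(x,T)$ write $P_T=\partial P/\partial T$. We use Hensel's lemma in the following form: \emph{if $R$ is a ring and $P\in R[x,T]$ satisfies $P(0,0)=0$ and $\varepsilon=P_T(0,0)\in R^\times$, then $P(x,T)$ has a unique root $\theta$ in $(x)R[[x]]$.} Indeed, $P(x,\theta)-P(x,\theta')=(\theta-\theta')H(x,\theta,\theta')$ for a polynomial $H$ with $H(0,0,0)=\varepsilon$, so $\theta\mapsto\theta-\varepsilon^{-1}P(x,\theta)$ is an $(x)$-adic contraction of $(x)R[[x]]$ whose fixed points are the roots.

Let $L$ be a field. Call $P\in L[x,T]$ \emph{admissible} if $P(0,0)=0$ and $P_T(0,0)\ne0$, and put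
\[
C_{L,P}=L[x,T]_{(x,T)}/(P).
\]
Since $P\notin(x,T)^2$, this is a regular local ring of dimension $d$ with residue field $L$. The linear part of $P$ involves $T$ with a nonzero coefficient, so $x_1,\dots,x_d$ span the cotangent space of $C_{L,P}$ and generate its maximal ideal by Nakayama's lemma. By Cohen's theorem the completion of $C_{L,P}$ is $L[[x]]$. The image of $T$ is a root of $P$ in $(x)L[[x]]$, hence equals $\theta$. A Noetherian local ring embeds in its completion, so
\begin{equation}\label{eq:CLP}
C_{L,P}=\bigl\{E(x,\theta)/D(x,\theta) : E,D\in L[x,T],\ D(0,0)\ne0\bigr\}\subseteq L[[x]] .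
\end{equation}

\subsection*{Artin approximation}
Let $A=K[x]_{(x)}$. Consider the local rings $B_{\mathfrak n}$, where $B$ is an \'etale $A$-algebra and $\mathfrak n$ is a prime of $B$ over $(x)$ with residue field $K$. Each has completion $K[[x]]$, and their images in $K[[x]]$ form a filtered family of subrings. The union of this family is the \emph{henselization} $A^h$ of $A$. We need two theorems.

\emph{Local structure of \'etale algebras.} If $B$ is \'etale over a local ring $A$ and $\mathfrak n$ is a prime of $B$ over the maximal ideal of $A$, then $B_{\mathfrak n}\cong A[T]_{\mathfrak n'}/(P_0)$ as $A$-algebras, for a monic polynomial $P_0\in A[T]$ and a prime $\mathfrak n'$ of $A[T]$ over the maximal ideal of $A$ with $P_0\in\mathfrak n'$ and $P_{0,T}\notin\mathfrak n'$.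

\emph{Artin's approximation theorem} \cite[Theorem~1.10]{Artin}, for the ring $A^h$. If a finite system of polynomial equations in finitely many unknowns with coefficients in $K[x]$ has a solution in $K[[x]]$, then for every $N$ it has a solution in $A^h$ congruent to the given one modulo $(x)^NK[[x]]$.

\begin{lemma}\label{lem:hensel}
Every finite subset of $A^h$ is contained in $C_{K,P}\subseteq K[[x]]$ for some admissible $P\in K[x,T]$.
\end{lemma}

\begin{proof}
As the union is filtered, the subset lies in the image of one ring $B_{\mathfrak n}\cong A[T]_{\mathfrak n'}/(P_0)$. The image of $\mathfrak n'$ in $A[T]/(x)=K[T]$ is a prime that contains a monic polynomial and has residue field $K$, so $\mathfrak n'=(x,T-\tau)$ for some $\tau\in K$. Replacing $T$ by $T+\tau$ we may assume $\mathfrak n'=(x,T)$; then $A[T]_{\mathfrak n'}=K[x,T]_{(x,T)}$. Let $D_0\in K[x]$ with $D_0(0)\ne0$ be a common denominator of the coefficients of $P_0$ and put $P=D_0P_0\in K[x,T]$. Then $P\in(x,T)$ and $P_T=D_0P_{0,T}\notin(x,T)$, so $P$ is admissible, and $B_{\mathfrak n}\cong C_{K,P}$ since $D_0$ is a unit. The map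 $B_{\mathfrak n}\to K[[x]]$ is a local homomorphism of $A$-algebras. It sends $T$ to a root of $P$ in $(x)K[[x]]$, that is, to $\theta$, so its image is the subring \eqref{eq:CLP}.
\end{proof}

For $m\in\mathbb Z^n_{\ge0}$ and elements $g_1,\dots,g_n$ of a ring we write $g^m=\prod_ig_i^{m_i}$.

\begin{proposition}\label{prop:descent}
Let $f_1,\dots,f_n\in(x)K[[x]]$ be nonzero and let $M\subset\mathbb Z^n_{\ge0}\setminus\{0\}$ be finite. There are an admissible $P\in k[x,T]$ and nonzero elements $g_1,\dots,g_n$ of the maximal ideal of $C_{k,P}\subseteq k[[x]]$ such that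
\[
\operatorname{fpt}(k[[x]];(g^m))=\operatorname{fpt}(K[[x]];(f^m))\qquad\text{for all }m\in M .
\]
\end{proposition}

\begin{proof}
Enlarge $M$ so that it contains the unit vectors of $\mathbb Z^n$; this will guarantee that the $g_i$ are nonzero nonunits.

\emph{The system.} Let $m\in M$. Since $m\ne0$, we have $0\ne f^m\in\mathfrak m$. Its threshold $c_m$ is rational by (R) and positive by Lemma~\ref{lem:nu}. Choose a datum $(e_m,q_m,r_m,a_m)$ for $c_m$. By Proposition~\ref{prop:cert}, $f^m$ has a nondegenerate certificate. Write $b_1^{(m)}$ for its first member $b_1$, and choose $\beta_m\in\Lambda_{p^{e_m}}$ such that the coefficient $\gamma_m$ of $x^{\beta_m}$ in $(f^m)^{r_m}b_1^{(m)}$ is nonzero. Let $\Sigma$ be the following system. Its unknowns are $g_1,\dots,g_n$ and, for each $m\in M$, a separate copy of the unknowns of Definition~\ref{def:cert} other than $\eta_1$. Its equations are, for each $m\in M$, the equations (E1)--(E4) for the chosen datum and length $\ell$, with $g^m$ substituted for $g$ and for $\eta_1$. Then $\Sigma$ is a finite polynomial system with coefficients in $\mathbb F_p[x]$,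 and the $f_i$ together with the chosen certificates form a solution in $K[[x]]$.

\emph{Approximation.} Let $N>|\beta_m|$ for all $m\in M$. Artin's theorem gives a solution $(\xi_\iota)_\iota$ of $\Sigma$ in $A^h$ congruent to the given one modulo $(x)^N$. Let $\tilde g_i$ and $\tilde b_1^{(m)}$ be its members at the unknowns $g_i$ and $b_1^{(m)}$. Then $(\tilde g^m)^{r_m}\tilde b_1^{(m)}\equiv(f^m)^{r_m}b_1^{(m)}$ modulo $(x)^N$, so its coefficient at $x^{\beta_m}$ is still $\gamma_m\ne0$. By Lemma~\ref{lem:hensel} all $\xi_\iota$ lie in one ring $C_{K,\tilde P}$. Let $\theta$ be the root of $\tilde P$ in $(x)K[[x]]$. By \eqref{eq:CLP}, taking a common denominator,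
\[
\xi_\iota=E_\iota(x,\theta)/D(x,\theta),\qquad E_\iota,D\in K[x,T],\quad D(0,0)\ne0 .
\]

\emph{A finitely generated ring of coefficients.} Let $R\subseteq K$ be the $\mathbb F_p$-algebra generated by the coefficients of $\tilde P$, of $D$ and of all $E_\iota$, by the $\gamma_m$, and by the inverses of $\tilde P_T(0,0)$, of $D(0,0)$ and of all $\gamma_m$. By Hensel's lemma over $R$, the polynomial $\tilde P$ has a root in $(x)R[[x]]$, which is $\theta$ by uniqueness over $K$. The series $D(x,\theta)\in R[[x]]$ has constant term $D(0,0)\in R^\times$ and is a unit of $R[[x]]$. Hence all $\xi_\iota$ lie in $R[[x]]$, and the equations of $\Sigma$ hold in $R[[x]]\subseteq K[[x]]$. The ring $R$ is a nonzero finitely generated $\mathbb F_p$-algebra. By the Nullstellensatz, its residue field at a maximal ideal is a finite extension of $\mathbb F_p$, which embeds in $k$. This gives a ring homomorphism $\sigma\colon R\to k$, and $\sigma$ sends units of $R$ to nonzero elements.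

\emph{Specialization.} Denote by $\sigma$ also the coefficientwise homomorphism $R[[x]]\to k[[x]]$, and by $E^\sigma\in k[x,T]$ the result of applying $\sigma$ to the coefficients of $E\in R[x,T]$. Put $P=\tilde P^\sigma$. Then $P(0,0)=0$ and $P_T(0,0)=\sigma(\tilde P_T(0,0))\ne0$, so $P$ is admissible. Applying $\sigma$ to $\tilde P(x,\theta)=0$ shows that $\sigma(\theta)\in(x)k[[x]]$ is the root of $P$. Since $D^\sigma(0,0)\ne0$, the description \eqref{eq:CLP} gives
\[
\sigma(\xi_\iota)=E_\iota^\sigma(x,\sigma(\theta))/D^\sigma(x,\sigma(\theta))\in C_{k,P} .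
\]
Put $g_i=\sigma(\tilde g_i)\in C_{k,P}$. As $\sigma$ fixes the coefficients of $\Sigma$, the series $\sigma(\xi_\iota)$ solve $\Sigma$ in $k[[x]]$, so they contain a certificate for $g^m$ for each $m\in M$. The coefficient of $x^{\beta_m}$ in $(g^m)^{r_m}\sigma(\tilde b_1^{(m)})$ is $\sigma(\gamma_m)\ne0$, so this certificate is nondegenerate. Proposition~\ref{prop:cert}, over the perfect field $k$, shows that $0\ne g^m\in(x)k[[x]]$ and $\operatorname{fpt}(k[[x]];(g^m))=c_m$. For the unit vectors $m$ this says that each $g_i$ is nonzero and lies in $(x)k[[x]]\cap C_{k,P}$, the maximal ideal of $C_{k,P}$.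
\end{proof}

\section{From algebraic power series to polynomials}\label{sec:projection}

It remains to replace $g\in C_{k,P}$ by a polynomial. The threshold depends only on the ideal $(g)$ in the completion, and $\mathfrak m^{[Q]}$ does not depend on the coordinates. So it suffices to find a polynomial generator of $(g)$ in some coordinates. The original coordinates may not admit one.

\begin{example}\label{ex:node}
Let $p$ be odd, $d=2$, with variables $x,y$, and $P=T^2+2T-x$, so that $1+\theta$ is a square root of $1+x$. Let $g=y-x(1+T)\in C_{k,P}$, one branch of the node $y^2=x^2(1+x)$. Suppose that $G\in k[x,y]$ generates $(g)$ in $k[[x,y]]$. Then $G(x,x(1+\theta))=0$. Since $1+x$ is not a square in $k(x)$, the minimal polynomial of $x(1+\theta)$ over $k(x)$ is $y^2-x^2(1+x)$; it is monic in $y$, so it divides $G$ in $k[x,y]$. Then $G$ has order at least $2$, while $g$ has order $1$, a contradiction.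

The geometric reason is visible in $\mathbb A^3$. The curve $Z=\{P=0,\ y=x(1+T)\}$ is parametrized by $T$, and the projection $(x,y,T)\mapsto(x,y)$ sends both of its points $T=0$ and $T=-2$ to the origin, which creates the second branch. The projection to $(T,y)$ does not: $C_{k,P}=k[T,y]_{(T,y)}$, and $g=y-T(T+1)(T+2)$ is a polynomial.
\end{example}

In general we project $\mathbb A^{d+1}$ along a line through the origin. One cannot expect the line to meet the hypersurface $P=0$ only at the origin: if $P$ has degree $\delta\ge2$ and $P(\lambda v)$ has degree $\delta$ in $\lambda$ and a simple root at $\lambda=0$, it has another root. But only the zero set of $g$ matters. It has codimension at least $2$ in $\mathbb A^{d+1}$, the lines joining it to the origin sweep out a set of dimension at most $d$, and a general line avoids that set.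

\begin{proposition}\label{prop:projection}
Let $k$ be an algebraically closed field, $P\in k[x,T]$ admissible, $C=C_{k,P}$, and let $g_1,\dots,g_n$ be nonzero elements of the maximal ideal of $C$. There are generators $u_1,\dots,u_d$ of the maximal ideal of $C$, so that $O=k[u]_{(u)}\subseteq C$ and $\hat O=\hat C=k[[u]]$, and polynomials $G_1,\dots,G_n\in k[u]$ with $G_i\hat C=g_i\hat C$ for all $i$.
\end{proposition}

\begin{proof}
\emph{The variety $Z$.} Let $\mathfrak n=(x,T)\subset k[x,T]$ and $g=g_1\cdots g_n$. The regular local ring $C$ is a domain, so $g$ is a nonzero nonunit and $C/(g)$ has dimension $d-1$. Let $\mathfrak d$ be the kernel of $k[x,T]\to C/(g)$, let $B=k[x,T]/\mathfrak d$, and let $Z=V(\mathfrak d)\subseteq\mathbb A^{d+1}$. Then $P\in\mathfrak d\subseteq\mathfrak n$. The ring $C/(g)$ is a quotient of $k[x,T]_{\mathfrak n}$ by an ideal whose contraction to $k[x,T]$ is $\mathfrak d$, so $C/(g)=B_{\mathfrak n}$, and $B\to B_{\mathfrak n}$ is injective by the definition of $\mathfrak d$. Taking $\mathfrak d$ as this kernel discards the components that do not pass through the origin.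 Indeed, an element of $B$ outside $\mathfrak n$ becomes a unit in $B_{\mathfrak n}\supseteq B$ and so is not a zero divisor in $B$, while every minimal prime $\mathfrak p$ of $B$ consists of zero divisors; hence $\mathfrak p\subseteq\mathfrak nB$. In a finitely generated domain over a field, the localization at any maximal ideal has the dimension of the domain. So $\dim B/\mathfrak p=\dim(B/\mathfrak p)_{\mathfrak n}\le\dim B_{\mathfrak n}=d-1$, and $\dim Z\le d-1$.

\emph{The direction of projection.} Let $\delta\ge1$ be the degree of $P$, and let $P_1$ and $P_\delta$ be its homogeneous parts of degrees $1$ and $\delta$. Both are nonzero, $P_1$ because $P_T(0,0)\ne0$. We choose $v\in k^{d+1}$ such that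
\begin{enumerate}
\item[(i)] $P_1(v)\ne0$;
\item[(ii)] the line $kv$ meets $Z$ only at the origin;
\item[(iii)] $P_\delta(v)\ne0$.
\end{enumerate}
Conditions (i) and (iii) each exclude a proper closed subset of $\mathbb A^{d+1}$, and (i) implies $v\ne0$. If $v\ne0$ violates (ii), then $v=\lambda\zeta$ with $\lambda\in k^\times$ and $\zeta\in Z$, so $v$ lies in the image of the morphism $(\mathbb A^1\setminus0)\times Z\to\mathbb A^{d+1}$, $(\lambda,\zeta)\mapsto\lambda\zeta$. The source has dimension at most $d$, so the closure of the image has dimension at most $d$ and is a proper closed subset. Since $\mathbb A^{d+1}$ is irreducible and $k$ is algebraically closed, a suitable $v$ exists. Choose linear coordinates $u_1,\dots,u_d,w$ on $\mathbb A^{d+1}$ in which $v=(0,\dots,0,1)$. Then $k[x,T]=k[u,w]$, $\mathfrak n=(u,w)$, and $kv$ is the line $u=0$.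

\emph{Condition (i): the $u_j$ are coordinates on $C$.} The coefficient of $w$ in $P_1$ is $P_1(v)\ne0$. So the $u_j$ span the cotangent space $\mathfrak n/(\mathfrak n^2+(P))$ of $C$, and they generate the maximal ideal of $C$ by Nakayama's lemma. By Cohen's theorem $\hat C=k[[u]]$. In particular $k[u]\to C$ is injective and sends polynomials with nonzero constant term to units, so $O=k[u]_{(u)}\subseteq C$ and $\hat O=\hat C$.

\emph{Conditions (ii) and (iii): $C/(g)$ is finite over $O$.} The coefficient of $w^\delta$ in $P$ is the constant $P_\delta(v)\ne0$, and $P$ has degree $\delta$. So $P$ is, up to a scalar, monic in $w$, and $B$, a quotient of $k[u,w]/(P)$, is a finite $k[u]$-module. Hence $B'=B\otimes_{k[u]}O$ is a finite $O$-module, and a localization of $B$. In a finite extension of the local ring $O$ the maximal ideals are the primes lying over $(u)$. These correspond to the maximal ideals of $B$ containing $(u)$, that is, to the points of $Z$ on the line $u=0$. By (ii) the origin is the only such point. So $B'$ is local with maximal ideal $\mathfrak nB'$, and $B'=B_{\mathfrak n}=C/(g)$.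

\emph{The generators $G_i$.} The finite $O$-module $C/(g)$ satisfies $(C/(g))\otimes_Ok=C/((u)+(g))=k$. By Nakayama's lemma it is generated by $1$, so $O\to C/(g)$ is surjective. Since $C/(g_i)$ is a quotient of $C/(g)$, the map $O\to C/(g_i)$ is surjective too; let $\mathfrak k_i$ be its kernel. Completing the isomorphism of local rings $O/\mathfrak k_i\cong C/(g_i)$ gives an isomorphism $\hat O/\mathfrak k_i\hat O\cong\hat C/g_i\hat C$ compatible with $\hat O=\hat C$, so $\mathfrak k_i\hat O=g_i\hat C$. Since $\hat O$ is flat over $O$, we have $\mathfrak k_i\otimes_O\hat O=\mathfrak k_i\hat O$, and therefore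
\[
\mathfrak k_i\otimes_Ok\cong\mathfrak k_i\hat O\otimes_{\hat O}k=g_i\hat C\otimes_{\hat C}k
\]
has dimension at most $1$ over $k$. By Nakayama's lemma $\mathfrak k_i$ is principal. Multiplying a generator by its denominator, a unit of $O$, gives a generator $G_i\in k[u]$, and $G_i\hat C=\mathfrak k_i\hat O=g_i\hat C$.
\end{proof}

In Example~\ref{ex:node} the direction of the $T$-axis satisfies (i) and (iii) but not (ii), and the conclusion fails for the coordinates $(x,y)$.

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]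
Let $K$ be an algebraic closure of the residue field of $A$, and for $m\in M$ put $c_m=\operatorname{fpt}(A;(f^m))$. By Lemma~\ref{lem:reduction} we may view the $f_i$ as nonzero elements of $(x)K[[x]]$, with $c_m=\operatorname{fpt}(K[[x]];(f^m))$. From here on only the $F$-finite ring $K[[x]]$ is used, which is why $A$ need not be $F$-finite. With $k=\overline{\mathbb F}_p$, Proposition~\ref{prop:descent} gives $C=C_{k,P}$ and nonzero $g_1,\dots,g_n$ in its maximal ideal with $\operatorname{fpt}(\hat C;(g^m))=c_m$ for $m\in M$. Proposition~\ref{prop:projection} gives $O=k[u]_{(u)}$ with $\hat O=\hat C$ and $G_i\in k[u]$ with $G_i\hat C=g_i\hat C$. These ideals are nonzero and proper, so the $G_i$ are nonzero and vanish at the origin. Moreover $G^m\hat C=g^m\hat C$, and Lemma~\ref{lem:reduction} gives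
\[
\operatorname{fpt}(O;(G^m))=\operatorname{fpt}(\hat O;(G^m))=\operatorname{fpt}(\hat C;(g^m))=c_m\qquad(m\in M).
\]
The finitely many coefficients of the $G_i$ generate a finite subfield $\mathbb F$ of $k$, and by the last assertion of Lemma~\ref{lem:reduction} the thresholds of $G^m$ in $\mathbb F[u]_{(u)}$ and in $k[u]_{(u)}$ agree. Renaming the variables $u_j$ as $x_j$ finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:main}]
Let $\mathcal T^{\mathrm{all}}$ be the set of thresholds of proper principal ideals in all $d$-dimensional regular local rings of characteristic $p$. We claim that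
\begin{equation}\label{eq:chain}
\mathcal T^\circ_{d,p}\subseteq\mathcal T_{d,p}\subseteq\mathcal T^{\mathrm{all}}\subseteq\bigcup_{\mathbb F\text{ finite}}\mathcal T_d(\mathbb F)\subseteq\mathcal T_d(\overline{\mathbb F}_p)=\mathcal T^\circ_{d,p} .
\end{equation}
The ring $k[x]_{(x)}$, $k=\overline{\mathbb F}_p$, is regular local of dimension $d$. It is $F$-finite: as $k$ is perfect, the monomials $x^\alpha$, $\alpha\in\Lambda_p$, generate $k[x]$ over its subring of $p$-th powers, and they generate $k[x]_{(x)}$ over its subring of $p$-th powers because $E/D=ED^{p-1}/D^p$. This gives the first inclusion, and the second holds by definition. For the third, let $c=\operatorname{fpt}(A;(f))\in\mathcal T^{\mathrm{all}}$. If $f=0$, then $c=0\in\mathcal T_d(\mathbb F_p)$ by the convention. If $f\ne0$, apply Theorem~\ref{thm:B} with $n=1$ and $M=\{1\}$. The fourth inclusion follows from Lemma~\ref{lem:reduction}, since every finite field of characteristic $p$ embeds in $\overline{\mathbb F}_p$. The final equality is the definition of $\mathcal T^\circ_{d,p}$.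

So all sets in \eqref{eq:chain} are equal. This proves Theorem~\ref{thm:A}, part (1) of the corollary, and the first equality in part (2). If $L\supseteq\overline{\mathbb F}_p$, then $\mathcal T_d(\overline{\mathbb F}_p)\subseteq\mathcal T_d(L)$ by Lemma~\ref{lem:reduction}, and $\mathcal T_d(L)\subseteq\mathcal T^{\mathrm{all}}$ by definition, so $\mathcal T_d(L)=\mathcal T_{d,p}$. An algebraically closed field of characteristic $p$ contains an algebraic closure of $\mathbb F_p$, which completes the proof of (2). Finally, by (C) the closure of $\mathcal T^\circ_{d,p}$ is $\mathcal T_{d,p}$, which equals $\mathcal T^\circ_{d,p}$ by Theorem~\ref{thm:A}. This is (3).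
\end{proof}

\begin{thebibliography}{9}

\bibitem{Artin}
M.~Artin, \emph{Algebraic approximation of structures over complete local rings}, Publ. IH\'ES \textbf{36} (1969).

\bibitem{Sato}
Kenta Sato, \emph{On accumulation points of $F$-pure thresholds on regular local rings}, arXiv:2001.08923 (2020).

\end{thebibliography}
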